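\title{Bernoulli convolutions with a Salem parameter: Fourier decay slower than every power of the logarithm}

\begin{abstract}
Let $\mu_\lambda$ be the Bernoulli convolution with parameter $\lambda\in(0,1)$. When $\lambda^{-1}$ is a Salem number, the Fourier transform $\widehat\mu_\lambda$ tends to zero at infinity, but not at a polynomial rate. We show that it need not decay at a polylogarithmic rate either: if $\lambda^{-1}$ is a Salem number of degree $4$, then $\sup_{|\xi|\ge T}|\widehat\mu_\lambda(\xi)|\ge\exp\big(-C(\log\log T)^{\log2/\log3}\big)$ for all large $T$. The same method works in any degree under a Diophantine condition on the arguments of the conjugates on the unit circle. For every Salem number we prove the lower bound $c(\log T)^{-\gamma_0}$.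
\end{abstract}

\section{Introduction}

For $0<\lambda<1$ the \emph{Bernoulli convolution} $\mu_\lambda$ is the distribution of the random series $\sum_{k\ge0}\pm\lambda^k$, where the signs are independent and each sign has probability $\frac12$. Equivalently, $\mu_\lambda$ is the self-similar measure with weights $\frac12,\frac12$ for the maps $x\mapsto\lambda x\pm1$. With $\widehat\mu(\xi)=\int e^{-2\pi i\xi x}\,d\mu(x)$, independence of the signs gives
\begin{equation}\label{eq:product}
\widehat\mu_\lambda(\xi)=\prod_{n=0}^\infty\cos(2\pi\lambda^n\xi),\qquad\xi\in\mathbb R .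
\end{equation}
Put $\theta=\lambda^{-1}$. A factor in \eqref{eq:product} is close to $\pm1$ exactly when $2\xi\theta^{-n}$ is close to an integer. So $|\widehat\mu_\lambda(\xi)|$ is large at a large frequency $\xi$ only if a long geometric progression with ratio $\theta$ stays close to $\mathbb Z$, and whether such progressions exist depends on the arithmetic of $\theta$.

A \emph{Pisot number} is a real algebraic integer greater than $1$ whose other Galois conjugates have absolute value less than $1$. A \emph{Salem number} is a real algebraic integer greater than $1$ whose other conjugates have absolute value at most $1$, with at least one of absolute value exactly $1$. The golden ratio $\theta=\frac{1+\sqrt5}2$ shows what happens in the Pisot case. Since $\theta^n+(-\theta)^{-n}$ is an integer, $\theta^n$ is within $\theta^{-|n|}$ of $\mathbb Z$ for every $n\in\mathbb Z$, and no $\theta^n$ lies in $\mathbb Z+\frac12$ because it is an algebraic integer. Hence $|\widehat\mu_\lambda(\theta^M/2)|\ge\prod_{n\in\mathbb Z}|\cos\pi\theta^n|>0$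 for all $M$, and there is no decay. By a theorem of Erd\H{o}s and Salem this is the only obstruction: $\widehat\mu_\lambda(\xi)\to0$ as $|\xi|\to\infty$ if and only if $\lambda^{-1}$ is not a Pisot number or $\lambda=\frac12$. Salem numbers are the borderline case. The powers of the conjugates on the unit circle neither decay nor grow; $\widehat\mu_\lambda$ tends to zero, but it is known that $|\widehat\mu_\lambda(\xi)|=O(|\xi|^{-\alpha})$ holds for no $\alpha>0$.

We say that $\widehat\mu_\lambda$ has \emph{polylogarithmic decay} if $|\widehat\mu_\lambda(\xi)|=O((\log|\xi|)^{-\gamma})$ as $|\xi|\to\infty$ for some $\gamma>0$. The following question is posed in \cite{Sahlsten}: \emph{if $\lambda^{-1}$ is a Salem number, does $\widehat\mu_\lambda$ have polylogarithmic decay?} The answer is no.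

\begin{theorem}\label{thm:four}
Let $\lambda^{-1}$ be a Salem number of degree $4$ and let $\kappa=\frac{\log2}{\log3}<1$. There is $C>0$ such that for all large $T$
\[
\sup_{|\xi|\ge T}|\widehat\mu_\lambda(\xi)|\ge\exp\big(-C(\log\log T)^\kappa\big).
\]
Consequently $|\widehat\mu_\lambda(\xi)|=O((\log|\xi|)^{-\gamma})$ holds for no $\gamma>0$.
\end{theorem}

An explicit case is the root $\theta\approx1.722$ of $x^4-x^3-x^2-x+1$ (Example~\ref{ex:four}). Theorem~\ref{thm:four} follows from a criterion valid in any degree. The conjugates of a Salem number $\theta$ are $\theta,\theta^{-1}$ and $m\ge1$ pairs $\zeta_j,\overline{\zeta_j}$ with $\zeta_j=e^{2\pi i\omega_j}$, $\omega_j$ real (Lemma~\ref{lem:conjugates}); the degree is $2m+2$. Let $\|x\|$ be the distance from $x$ to $\mathbb Z$ and put $\psi(q)=\max_j\|q\omega_j\|$, which measures how close the point $(\zeta_1^q,\dots,\zeta_m^q)$ comes to $(1,\dots,1)$. For $\tau>0$ consider the condition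
\begin{quote}
$(D_\tau)$: there is $A\ge1$ such that for every real $X\ge1$ some integer $1\le q\le X$ satisfies $\psi(q)\le AX^{-\tau}$.
\end{quote}

\begin{theorem}\label{thm:criterion}
Let $\lambda^{-1}$ be a Salem number satisfying $(D_\tau)$ for some $\tau>\frac12$, and let $\kappa=\frac{\log2}{\log(1+2\tau)}<1$. There is $C>0$ such that $\sup_{|\xi|\ge T}|\widehat\mu_\lambda(\xi)|\ge\exp(-C(\log\log T)^\kappa)$ for all large $T$. In particular, polylogarithmic decay fails.
\end{theorem}

The last assertions of both theorems follow from the lower bounds: decay of order $(\log|\xi|)^{-\gamma}$ would make the supremum $O(e^{-\gamma\log\log T})$, and $\gamma\log\log T-C(\log\log T)^\kappa\to\infty$ because $\kappa<1$.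

Dirichlet's theorem states that for every integer $H\ge1$ there is an integer $1\le q\le H^m$ with $\psi(q)\le1/H$. Taking $H=\lfloor X^{1/m}\rfloor\ge\frac12X^{1/m}$ shows that $(D_{1/m})$ always holds, with $A=2$. In degree $4$ we have $m=1$, so Theorem~\ref{thm:four} is the case $\tau=1$ of Theorem~\ref{thm:criterion}. For $m\ge2$ Dirichlet's theorem gives only the exponent $1/m\le\frac12$. We do not claim that $(D_\tau)$ with $\tau>\frac12$ holds for any Salem number of degree at least $6$, and we do not decide whether polylogarithmic decay holds for particular Salem numbers of such degrees. What we can prove in all degrees is that decay is no faster than a fixed power of $1/\log|\xi|$, which strengthens the absence of polynomial decay.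

\begin{theorem}\label{thm:all}
For every Salem number $\lambda^{-1}$ there are $c,\gamma_0>0$ such that $\sup_{|\xi|\ge T}|\widehat\mu_\lambda(\xi)|\ge c(\log T)^{-\gamma_0}$ for all large $T$.
\end{theorem}

Section~\ref{sec:cost} reduces all three theorems to finding elements of $\mathbb Z[\theta]$ with small conjugates on the unit circle and small ``cost''. Section~\ref{sec:doubling} contains the main idea, multiplication by $1-\theta^i$, first in an example. Sections~\ref{sec:first} and~\ref{sec:iteration} start and iterate this step and prove Theorem~\ref{thm:criterion}. Section~\ref{sec:pigeonhole} proves Theorem~\ref{thm:all} by the pigeonhole principle. The proofs do not use the two known results quoted above.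

\section{Frequencies in $\mathbb Z[\theta]$ and their cost}\label{sec:cost}

From now on $\theta=\lambda^{-1}$ is a Salem number.

\begin{lemma}\label{lem:conjugates}
The conjugates of $\theta$ are $\theta,\theta^{-1}$ and $m\ge1$ pairs of non-real numbers $\zeta_j,\overline{\zeta_j}$, $\zeta_j=e^{2\pi i\omega_j}$, on the unit circle. Moreover $\theta^{-1}\in\mathbb Z[\theta]$, and $1,\omega_1,\dots,\omega_m$ are linearly independent over $\mathbb Q$.
\end{lemma}

\begin{proof}
Let $f$ be the minimal polynomial of $\theta$. It is irreducible with a root $\theta>1$, so $\pm1$ are not roots, and roots of modulus $1$ are non-real. Let $\alpha$ be one. Then $\bar\alpha=1/\alpha$ is a root of $f$, so $\alpha$ is a root of $x^{\deg f}f(1/x)$, and the irreducible polynomial $f$ divides this polynomial. Hence the set of roots of $f$ is closed under inversion, and $\theta^{-1}$ is a root. If $\alpha'$ is a root other than $\theta^{\pm1}$, then $\alpha'$ and $1/\alpha'$ are roots different from $\theta$, so both have modulus at most $1$ and $|\alpha'|=1$.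 The product of all roots is $1$ and the degree is even, so $f(0)=1$, and $f(\theta)=0$ expresses $\theta^{-1}$ as an integer polynomial in $\theta$.

A rational relation among $1,\omega_1,\dots,\omega_m$ gives $\prod_j\zeta_j^{k_j}=1$ with integers $k_j$ not all zero, say $k_1\ne0$. The Galois group of $f$ acts transitively on the roots; let $\phi$ be an element with $\phi(\zeta_1)=\theta$. Then $\phi(\overline{\zeta_1})=\phi(\zeta_1^{-1})=\theta^{-1}$, so $\phi$ maps $\zeta_2,\dots,\zeta_m$ to roots of modulus $1$. Applying $\phi$ to the relation and taking moduli gives $\theta^{k_1}=1$, which is false.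
\end{proof}

In particular each $\omega_j$ is irrational, so $\psi(q)>0$ for $q\ge1$. We will use $\psi(jq)\le j\psi(q)$ and $|1-\zeta_j^q|=2|\sin\pi q\omega_j|\le2\pi\psi(q)$.

\begin{example}\label{ex:four}
Dividing $x^4-x^3-x^2-x+1$ by $x^2$ and putting $t=x+1/x$ gives $t^2-t-3=0$, so $t=t_\pm=\frac{1\pm\sqrt{13}}2$, with $t_+\approx2.303$ and $t_-\approx-1.303$. Since $t_+>2$, the equation $x+1/x=t_+$ has real roots $\theta>1$ and $\theta^{-1}$; since $|t_-|<2$, the equation $x+1/x=t_-$ has roots $\zeta,\bar\zeta$ on the unit circle. The field $\mathbb Q(\theta)$ contains $t_+$, hence $\sqrt{13}$, and $\theta\notin\mathbb Q(\sqrt{13})$: otherwise the discriminant $t_+^2-4=t_+-1$ would be a square in $\mathbb Q(\sqrt{13})$, and then so would its conjugate $t_--1<0$. Thus $\theta$ is a Salem number of degree $4$.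
\end{example}

For $y\in\mathbb Z[\theta]$ let $y'$ and $y^{(j)}$ be the images of $y$ under the field embeddings $\theta\mapsto\theta^{-1}$ and $\theta\mapsto\zeta_j$. We use three standard facts: the trace $y+y'+2\operatorname{Re}\sum_jy^{(j)}$ is an integer; the norm $yy'\prod_j|y^{(j)}|^2$ is an integer, nonzero if $y\neq0$; and $y,y'\notin\mathbb Z+\frac12$, since a rational algebraic integer is an integer. Define the \emph{amplitude}
\[
\varepsilon(y)=2\sum_{j=1}^m|y^{(j)}|,
\]
which is positive for $y\ne0$ and satisfies $\varepsilon(y\theta^n)=\varepsilon(y)$. As $\theta^{-1}\in\mathbb Z[\theta]$, the trace of $y\theta^n$ is an integer for every $n\in\mathbb Z$, that is,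
\begin{equation}\label{eq:trace}
y\theta^n\equiv-y'\theta^{-n}-2\operatorname{Re}\sum_jy^{(j)}\zeta_j^n\pmod1,\qquad\|y\theta^n\|\le|y'|\theta^{-n}+\varepsilon(y).
\end{equation}
This is the substitute for the golden ratio identity: as $n\to\infty$ one term decays, and the rest oscillates forever with size at most $\varepsilon(y)$.

Let $h(x)=-\log|\cos\pi x|\ge0$, an even $1$-periodic function with poles at $\mathbb Z+\frac12$, and let $\rho(x)=\frac12-\|x\|$ be the distance from $x$ to the poles. Then $\rho(-x)=\rho(x)$ and $\rho(x+z)\ge\rho(x)-\|z\|$. By \eqref{eq:product}, for real $y$ and integers $M$,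
\begin{equation}\label{eq:cost}
-\log\big|\widehat\mu_\lambda(\tfrac12y\theta^M)\big|=\sum_{n\le M}h(y\theta^n).
\end{equation}
Away from its poles $h$ is bounded by a quadratic. Indeed $h'(t)/t=\pi\tan(\pi t)/t$ is increasing on $(0,\frac12)$ by convexity of the tangent, so $h(t)/t^2=\int_0^1s\,\frac{h'(st)}{st}\,ds$ is increasing too. Hence for $0<d<\frac12$
\begin{equation}\label{eq:quad}
h(x)\le c_d\|x\|^2\quad\text{if }\rho(x)\ge d,\qquad c_d=\frac{h(\frac12-d)}{(\frac12-d)^2},\qquad c_{1/4}=8\log2\le6 .
\end{equation}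
For $y\in\mathbb Z[\theta]$ define the \emph{cost}, the \emph{energy} and the \emph{margin}
\[
S(y)=\sum_{n\le0}h(y\theta^n),\qquad E(y)=\sum_{n\le0}\|y\theta^n\|^2,\qquad d(y)=\inf_{n\le0}\rho(y\theta^n).
\]
Since $y\theta^n\to0$ geometrically as $n\to-\infty$ and no $y\theta^n$ is a pole, $E(y)<\infty$ and $d(y)>0$. By \eqref{eq:quad}, $S(y)\le c_dE(y)$ whenever $d(y)\ge d$. The energy behaves well under addition, and the margin converts it into cost; without a margin a single factor of \eqref{eq:product} could be arbitrarily small.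

Fix $\eta=\frac1{16}$. Call $y\in\mathbb Z[\theta]$ \emph{admissible} if $y\ne0$, $|y'|\le\eta$ and $\varepsilon(y)\le\frac18$. For admissible $y$, \eqref{eq:trace} and the integrality of the norm, together with $|y^{(j)}|\le\varepsilon(y)/2$, give
\begin{equation}\label{eq:quiet}
\|y\theta^n\|\le\varepsilon(y)+\eta\theta^{-n}\le\tfrac14\quad(n\ge1),\qquad |y|\ge\big(2/\varepsilon(y)\big)^{2m}>1 .
\end{equation}
Since $h$ is quadratic at the integers, an oscillation of size $\varepsilon$ costs about $\varepsilon^2$ per factor, and $\varepsilon^{-2}$ factors come at bounded cost.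

\begin{lemma}\label{lem:free}
Let $y$ be admissible, let $M$ be an integer with $0\le M\le\varepsilon(y)^{-2}$, and put $\xi=\frac12y\theta^M$. Then
\[
|\xi|\ge\tfrac12\theta^M,\qquad-\log|\widehat\mu_\lambda(\xi)|\le S(y)+C_*,\qquad C_*=12+\frac{12\eta^2}{\theta^2-1}.
\]
\end{lemma}

\begin{proof}
The first bound follows from $|y|>1$. By \eqref{eq:cost} the left side of the second is $S(y)+\sum_{n=1}^Mh(y\theta^n)$, and by \eqref{eq:quad}, \eqref{eq:quiet} and $(u+v)^2\le2u^2+2v^2$ the last sum is at most $\sum_{n=1}^M\big(12\varepsilon(y)^2+12\eta^2\theta^{-2n}\big)\le C_*$.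
\end{proof}

\section{Doubling a packet}\label{sec:doubling}

\subsection*{The natural guess}
Take $M=\lfloor\varepsilon^{-2}\rfloor$ in Lemma~\ref{lem:free}, with $\varepsilon=\varepsilon(y)$ small. Then $\log\log|\xi|\ge2\log(1/\varepsilon)-O(1)$, so decay of order $(\log|\xi|)^{-\gamma}$ forces $S(y)\ge2\gamma\log(1/\varepsilon(y))-O(1)$ for admissible $y$ of small amplitude. To refute polylogarithmic decay it is enough to find admissible $y$ with $S(y)=o(\log(1/\varepsilon(y)))$.

At first sight this looks unlikely. If $|y|\le\eta\theta^a$, then $\|y\theta^n\|$ is small for $n\le-a$ because $|y\theta^n|\le\eta\theta^{n+a}$, and small for $n\ge1$ by \eqref{eq:quiet}. In the window $-a<n\le0$ we have no information; we call this part of the sequence the \emph{packet}. By \eqref{eq:quiet} the packet has length $a\ge2m\log(2/\varepsilon)/\log\theta$. If a fixed proportion of a packet always stayed a fixed distance from $\mathbb Z$, the cost would be at least of order $\log(1/\varepsilon)$, which is what polylogarithmic decay predicts. Section~\ref{sec:pigeonhole}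 shows that cost $O(\log(1/\varepsilon))$ is attained in every degree. The guess fails because a packet may be far longer than $\log(1/\varepsilon)$ and yet almost free, being made of few short packets separated by long quiet gaps.

\subsection*{One step by hand}
Let $\theta,\zeta$ and $t=t_-$ be as in Example~\ref{ex:four}, and put $s_q=\zeta^q+\zeta^{-q}$. From $s_{p+q}=s_ps_q-s_{p-q}$, $s_0=2$, $s_1=t$ and $t^2=t+3$ we get $s_2=t+1$, $s_3=t+3$, $s_5=s_3s_2-s_1=4t+6$, $s_6=s_3^2-2=7t+10$ and $s_{11}=s_6s_5-s_1=109t+144$. Since $13\cdot109^2-393^2=4$,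
\[
|1-\zeta^{11}|^2=2-s_{11}=\frac{109\sqrt{13}-393}2=\frac2{109\sqrt{13}+393}<\frac1{393}.
\]
Let $y=\theta^6(1-\theta^{11})$. From $1.7+1/1.7<2.3<t_+$ we have $\theta>1.7$ and $\theta^6>16$. Hence $|y'|<\theta^{-6}<\eta$, $|y|<\theta^{17}<\eta\theta^{23}$ and $\varepsilon(y)^2=4|1-\zeta^{11}|^2<4/393$. So $y$ is admissible, its packet is the window $-23<n\le0$, and Lemma~\ref{lem:free} applies with $M=98$.

Now let $w=y(1-\theta^{33})$. The sequence $w\theta^n=y\theta^n-y\theta^{n+33}$ contains the packet of $y$ and a copy of it in the window $-56<n\le-33$; the shift $33$ is the first multiple of $11$ that separates the two. As $|1-\zeta^{33}|\le3|1-\zeta^{11}|$, we get $\varepsilon(w)<6/393$, and Lemma~\ref{lem:free} applies to $w$ with $M=4290$. To bound the energy use $\|w\theta^n\|\le\|y\theta^n\|+\|y\theta^{n+33}\|$. For $-33<n\le0$ the second term is at most $\varepsilon(y)+\eta\theta^{-(n+33)}$, and the squares of these bounds sum to less than $66\cdot\frac4{393}+\frac{2\eta^2}{\theta^2-1}<1$. For $n\le-33$ the first term is at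 most $\eta\theta^{n+23}$, and the squares sum to at most $\eta^2\theta^{-20}/(1-\theta^{-2})<1$. The triangle inequality in $\ell^2$ on each range gives $E(w)\le2(\sqrt{E(y)}+1)^2$. The free stretch has grown from $98$ to $4290$, and the energy bound has essentially doubled.

The computation tolerates any shift $i$ with $i\varepsilon^2=O(1)$, and in degree $4$ Dirichlet's theorem offers $i\le\varepsilon^{-2}$ with $\psi(i)\le2\varepsilon^2$. Such a shift replaces $\varepsilon$ by at most $4\pi\varepsilon^3$. After $k$ steps one expects energy $O(2^k)$ and $\log(1/\varepsilon)$ of order at least $3^k$, that is, cost $O\big((\log(1/\varepsilon))^{\log2/\log3}\big)$. Under $(D_\tau)$ the factor $3$ becomes $1+2\tau$, and the step beats the guess exactly when $1+2\tau>2$.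

Three difficulties remain. Each step perturbs the packets and may push a term toward a pole of $h$, so the margin must be controlled through infinitely many steps. For this the first element must have amplitude much smaller than its margin. Finally, the shift offered by $(D_\tau)$ may be shorter than the packet, in which case the two copies overlap.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.95cm,y=0.9cm]
\fill[gray!45] (-3,1.5) rectangle (0,2.3);
\fill[gray!45] (0,1.5) rectangle (2.3,1.6);
\fill[gray!45] (-8,0) rectangle (-5,0.8);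
\fill[gray!45] (-5,0) rectangle (2.3,0.1);
\draw[->] (-9,1.5) node[left] {$\|y\theta^{n}\|$} -- (2.6,1.5) node[right] {$n$};
\draw[->] (-9,0) node[left] {$\|y\theta^{n+i}\|$} -- (2.6,0) node[right] {$n$};
\foreach \x/\l in {-8/$-a-i$,-5/$-i$,-3/$-a$,0/$0$}
  \draw[dashed] (\x,2.5) -- (\x,-0.1) node[below] {\l};
\draw[<->] (-5,0.75) -- node[above] {$\ge b$} (-3,0.75);
\end{tikzpicture}
\caption{The two sequences whose difference is $w\theta^n$ for $w=y(1-\theta^i)$. Each is uncontrolled in a window of length $a$ (tall block), exponentially small to the left of it, and within about $\varepsilon(y)$ of $\mathbb Z$ to the right of it (thin band). A shift $i\ge a+b$ separates the windows by a gap of length at least $b$.}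
\label{fig:packets}
\end{figure}

\subsection*{The general step}
To protect the margin we separate the two copies by a gap of length $b$ (Figure~\ref{fig:packets}), so that the exponential tails of each copy have decayed to $\eta\theta^{-b}$ when they reach the other.

\begin{lemma}\label{lem:doubling}
Let $y$ be admissible with $\varepsilon=\varepsilon(y)$, let $a,b,i$ be positive integers with $|y|\le\eta\theta^a$ and $i\ge a+b$, and put $w=y(1-\theta^i)$. Then:
\begin{itemize}
\item[(a)] $w\ne0$, $|w'|\le\eta$, $|w|\le\eta\theta^{a+i}$ and $\varepsilon(w)\le2\pi\psi(i)\,\varepsilon$;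
\item[(b)] $d(w)\ge\min\big(\frac14,\ d(y)-\varepsilon-\eta\theta^{-b}\big)$;
\item[(c)] if $i\varepsilon^2\le2$, then $E(w)\le2\big(\sqrt{E(y)}+B\big)^2$ with $B=\big(4+\frac{2\eta^2}{\theta^2-1}\big)^{1/2}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Embeddings are multiplicative, and $0<1-\theta^{-i}<1$, $0<\theta^i-1<\theta^i$, $|1-\zeta_j^i|\le2\pi\psi(i)$.

(b) Write $w\theta^n=y\theta^n-y\theta^{n+i}$ for $n\le0$ and put $r=n+i$. If $r\le0$, then $\rho(y\theta^r)\ge d(y)$ and $|y\theta^n|\le\eta\theta^{a-i}\le\eta\theta^{-b}$, so $\rho(w\theta^n)\ge d(y)-\eta\theta^{-b}$. If $r\ge b$, then $\rho(y\theta^n)\ge d(y)$ and $\|y\theta^r\|\le\varepsilon+\eta\theta^{-b}$ by \eqref{eq:quiet}, so $\rho(w\theta^n)\ge d(y)-\varepsilon-\eta\theta^{-b}$. If $1\le r<b$, we are in the gap: $n=r-i<-a$, so $|y\theta^n|\le\eta$ and $\|y\theta^r\|\le\varepsilon+\eta$. Then $\|w\theta^n\|\le2\eta+\varepsilon\le\frac14$ and $\rho(w\theta^n)\ge\frac14$.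

(c) We have $\|w\theta^n\|\le\|y\theta^n\|+\|y\theta^{n+i}\|$. On the range $n\le-i$,
\[
\sum_{n\le-i}\|y\theta^{n+i}\|^2=E(y),\qquad\sum_{n\le-i}\|y\theta^n\|^2\le\frac{\eta^2\theta^{-2b}}{1-\theta^{-2}}\le\frac{\eta^2}{\theta^2-1}\le B^2 .
\]
On the range $-i<n\le0$, by \eqref{eq:quiet},
\[
\sum_{-i<n\le0}\|y\theta^n\|^2\le E(y),\qquad\sum_{r=1}^i\|y\theta^r\|^2\le2i\varepsilon^2+\frac{2\eta^2}{\theta^2-1}\le B^2 .
\]
By the triangle inequality in $\ell^2$, each range contributes at most $(\sqrt{E(y)}+B)^2$ to $E(w)$.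
\end{proof}

\section{Records and the first packet}\label{sec:first}

The best shifts are the record minima of $\psi$. Call an integer $q\ge1$ a \emph{record} if $\psi(q')>\psi(q)$ for all $1\le q'<q$; thus $1$ is a record. For a record $q$, the least $q^+>q$ with $\psi(q^+)<\psi(q)$ exists, because $\psi>0$ and $\inf\psi=0$ by Dirichlet's theorem. It is the next record, and $\psi(q')\ge\psi(q)$ for all $1\le q'<q^+$. So there are infinitely many records and $\psi\to0$ along them. If $(D_\tau)$ holds, then for $1\le X<q^+$ some $q'\le X$ has $\psi(q)\le\psi(q')\le AX^{-\tau}$, and letting $X\uparrow q^+$ gives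
\begin{equation}\label{eq:record}
\psi(q)\le A\,(q^+)^{-\tau}\qquad\text{for every record }q .
\end{equation}

Lemma~\ref{lem:doubling}(b) is useful only if $\varepsilon(y)<d(y)$. Elements of small amplitude are easy to produce, but their margins could shrink even faster. The next lemma, which does not use $(D_\tau)$, gives elements whose amplitude tends to zero while the margin stays above a fixed $\delta$.

\begin{lemma}\label{lem:first}
There are $\beta\in\mathbb Z[\theta]\setminus\{0\}$, an integer $a_\beta\ge1$ and $\delta\in(0,\frac14]$ such that for every sufficiently large record $q$ the element $y=\beta(1-\theta^q)$ is admissible and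
\[
|y|\le\eta\theta^{q+a_\beta},\qquad\varepsilon(y)\le\psi(q),\qquad d(y)\ge\delta .
\]
\end{lemma}

\begin{proof}
Choose $p_0\ge1$ with $2\pi\psi(p_0)\le\frac12$ and let $\beta=(1-\theta^{p_0})^p\theta^r$. Then $\varepsilon(\beta)\le2m2^{-p}$ and $|\beta'|\le\theta^{-r}$; fix $p,r$ so that both bounds are at most $\eta$. Choose $a_\beta\ge1$ with $|\beta|\le\eta\theta^{a_\beta}$. The numbers $\beta'\theta^{-n}$ are algebraic integers, so
\[
D=\min_{-a_\beta<n\le0}\rho(\beta'\theta^{-n})>0,\qquad\delta=\min\big(\tfrac14,\tfrac12d(\beta),\tfrac12D\big)>0 .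
\]
Let $q$ be a record so large that $\psi(q)\le\delta/2$ and $\eta\theta^{a_\beta-q}\le\delta/2$. As in Lemma~\ref{lem:doubling}(a), $y\neq0$, $|y'|\le\eta$, $|y|\le\eta\theta^{q+a_\beta}$ and $\varepsilon(y)\le2\pi\eta\,\psi(q)\le\psi(q)\le\frac18$. For the margin write $y\theta^n=\beta\theta^n-\beta\theta^{n+q}$, $n\le0$.

If $n\le-q$, then $\rho(\beta\theta^{n+q})\ge d(\beta)\ge2\delta$ and $|\beta\theta^n|\le\eta\theta^{a_\beta-q}\le\delta/2$, so $\rho(y\theta^n)\ge\delta$.

If $-q<n\le-a_\beta$, then $|\beta\theta^n|\le\eta$ and $\|\beta\theta^{n+q}\|\le|\beta'|+\varepsilon(\beta)\le2\eta$ by \eqref{eq:trace}, so $\|y\theta^n\|\le\frac3{16}$ and $\rho(y\theta^n)\ge\frac14$.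

If $-a_\beta<n\le0$, comparing $y\theta^n$ with $\beta\theta^n$ would produce the error $\varepsilon(\beta)$, which may exceed $d(\beta)$. We apply \eqref{eq:trace} to $y$ instead. Since $y'=\beta'(1-\theta^{-q})$, the number $y\theta^n$ is congruent to $-\beta'\theta^{-n}$ up to an error of at most $|\beta'|\theta^{-n-q}+\varepsilon(y)\le\eta\theta^{a_\beta-q}+\psi(q)\le\delta$. Hence $\rho(y\theta^n)\ge D-\delta\ge\delta$.
\end{proof}

\section{Iteration: proof of Theorem~\ref{thm:criterion}}\label{sec:iteration}

Assume $(D_\tau)$ with $\tau>\frac12$, and put $K=6\pi A$. Let $\beta,a_\beta,\delta$ be as in Lemma~\ref{lem:first}. The gaps must grow so that the losses $\eta\theta^{-b}$ in Lemma~\ref{lem:doubling}(b) are summable: fix an integer $b\geq1$ with $\sum_{k\ge0}\eta\theta^{-(b+k)}\le\delta/8$ and let $b_k=b+k$.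

\subsection*{Construction}
For a large record $q$ let $y_0=\beta(1-\theta^q)$, $a_0=q+a_\beta$ and $L_{-1}=q$. Given $y_k$ and $a_k$, put $\varepsilon_k=\varepsilon(y_k)$ and $L_k=\varepsilon_k^{-2}$, the order of the longest affordable shift. Let $r_k$ be the largest record with $r_k\le L_k$, so that $r_k^+>L_k$; let $i_k$ be the smallest multiple of $r_k$ with $i_k\ge a_k+b_k$; and put
\[
y_{k+1}=y_k(1-\theta^{i_k}),\qquad a_{k+1}=a_k+i_k .
\]
By Lemma~\ref{lem:first} and \eqref{eq:record}, $L_0\ge\psi(q)^{-2}\ge A^{-2}(q^+)^{2\tau}$. Since $2\tau>1$, we can fix a record $q$ so large that Lemma~\ref{lem:first} applies and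
\begin{equation}\label{eq:start}
a_0\le2q,\quad b\le q,\quad L_0\ge6q^+,\quad L_0\ge6K^2,\quad\varepsilon_0\le\frac\delta{16},\quad K^{1/(2\tau)}\varepsilon_0\le e^{-1}.
\end{equation}

Passing from $r_k$ to a multiple $jr_k$ separates the packets but loses a factor $j$ in $\psi$, so $j$ must stay bounded: $r_k$ must be comparable to the length $a_k$, which can be of order $L_{k-1}$. This is item (d) below. It holds because the previous step reduced the amplitude in proportion to $(r_{k-1}^+)^{-\tau}$, which is enough to make the record $r_{k-1}^+>L_{k-1}$ affordable at step $k$.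

\begin{lemma}\label{lem:shifts}
For every $k\ge0$, $y_k$ is admissible, $|y_k|\le\eta\theta^{a_k}$, and
\[
\text{\rm(a) }a_k\le2L_{k-1},\qquad\text{\rm(b) }b_k\le L_{k-1},\qquad\text{\rm(c) }L_k\ge6L_{k-1},\qquad\text{\rm(d) }r_k>L_{k-1}.
\]
Moreover
\begin{equation}\label{eq:gain}
i_k\le2L_k,\qquad\varepsilon_{k+1}\le K\varepsilon_k\,(r_k^+)^{-\tau}\le K\varepsilon_k^{1+2\tau}.
\end{equation}
\end{lemma}

\begin{proof}
For $k=0$, the first two statements come from Lemma~\ref{lem:first}, (a)--(c) come from \eqref{eq:start}, and $L_0\ge q^+$ gives $r_0\ge q^+>q$, which is (d).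

Assume admissibility, the bound on $|y_l|$ and (a)--(d) for all indices $l\le k$. We prove \eqref{eq:gain} for $k$ and then the statements for $k+1$. By minimality of $i_k$, (a), (b) and (c),
\[
i_k\le a_k+b_k+r_k\le3L_{k-1}+L_k\le2L_k .
\]
By (d), $3r_k>3L_{k-1}\ge a_k+b_k$, so $i_k=jr_k$ with $j\le3$, and $\psi(i_k)\le3A(r_k^+)^{-\tau}$ by \eqref{eq:record}. Lemma~\ref{lem:doubling}(a) gives $\varepsilon_{k+1}\le K\varepsilon_k(r_k^+)^{-\tau}$, and $r_k^+>L_k=\varepsilon_k^{-2}$ completes \eqref{eq:gain}.

By (c), $L_k\ge L_0\ge6K^2$, and therefore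
\[
L_{k+1}\ge K^{-2}L_k\,(r_k^+)^{2\tau}\ge6\,(r_k^+)^{2\tau}\ge6r_k^+>6L_k .
\]
This is (c) for $k+1$. It gives $\varepsilon_{k+1}<\varepsilon_k\le\frac18$, so by Lemma~\ref{lem:doubling}(a) $y_{k+1}$ is admissible with $|y_{k+1}|\le\eta\theta^{a_{k+1}}$. It also gives $L_{k+1}\ge r_k^+$, so $r_{k+1}\ge r_k^+>L_k$, which is (d). For (a), $a_{k+1}\le2a_k+b_k+r_k\le5L_{k-1}+L_k\le2L_k$. For (b), $b_{k+1}=b_k+1\le L_{k-1}+1\le6L_{k-1}\le L_k$, since $L_{k-1}\ge L_{-1}\ge1$.
\end{proof}

\subsection*{Amplitudes}
Put $u_k=K^{1/(2\tau)}\varepsilon_k\ge\varepsilon_k$. The last bound in \eqref{eq:gain} reads $u_{k+1}\le u_k^{1+2\tau}$, and $u_0\le e^{-1}$, so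
\begin{equation}\label{eq:growth}
\varepsilon_k\le e^{-(1+2\tau)^k},\qquad L_k\ge e^{2(1+2\tau)^k}.
\end{equation}

\subsection*{Margins}
By (c), $\varepsilon_{k+1}\le\varepsilon_k/2$, so $\sum_k\varepsilon_k\le2\varepsilon_0\le\delta/8$. Since $d(y_0)\ge\delta$ and $\delta\le\frac14$, Lemma~\ref{lem:doubling}(b) and induction give
\[
d(y_k)\ge\delta-\sum_{l<k}\big(\varepsilon_l+\eta\theta^{-b_l}\big)\ge\delta-\tfrac\delta8-\tfrac\delta8=\tfrac34\delta .
\]

\subsection*{Costs}
By \eqref{eq:gain}, $i_k\varepsilon_k^2\le2$, so Lemma~\ref{lem:doubling}(c) applies. Its square root divided by $2^{(k+1)/2}$ reads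
\[
2^{-(k+1)/2}\sqrt{E(y_{k+1})}\le2^{-k/2}\sqrt{E(y_k)}+2^{-k/2}B .
\]
Summing, $E(y_k)\le2^k\big(\sqrt{E(y_0)}+B\sum_{l\ge0}2^{-l/2}\big)^2$. The constant $c_{3\delta/4}$ of \eqref{eq:quad} enters only now, once, and gives $S(y_k)\le c_{3\delta/4}E(y_k)\le C_02^k$ with $C_0$ independent of $k$.

\subsection*{Conclusion}
Let $M_k=\lfloor L_k\rfloor$ and $\xi_k=\frac12y_k\theta^{M_k}$. By Lemma~\ref{lem:free}, $|\widehat\mu_\lambda(\xi_k)|\ge e^{-C_12^k}$ with $C_1=C_0+C_*$, and by \eqref{eq:growth}
\[
\log|\xi_k|\ge\big(e^{2(1+2\tau)^k}-1\big)\log\theta-\log2\ge e^{(1+2\tau)^k}\qquad(k\ge k_0)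
\]
for a suitable $k_0$. Given $T\ge|\xi_{k_0}|$, let $k$ be the least index $k\ge k_0$ with $|\xi_k|>T$. Then $k>k_0$ and $|\xi_{k-1}|\le T$, so $(1+2\tau)^{k-1}\le\log\log T$. Raising this to the power $\kappa=\frac{\log2}{\log(1+2\tau)}$ gives $2^{k-1}\le(\log\log T)^\kappa$. Hence
\[
\sup_{|\xi|\ge T}|\widehat\mu_\lambda(\xi)|\ge|\widehat\mu_\lambda(\xi_k)|\ge\exp\big(-2C_1(\log\log T)^\kappa\big).
\]
This proves Theorem~\ref{thm:criterion}, and with it Theorem~\ref{thm:four}. \qed

\begin{remark}
The hypothesis $\tau>\frac12$ entered three times: to obtain $L_0\ge6q^+$ in \eqref{eq:start}; in the inequality $(r_k^+)^{2\tau}\ge r_k^+$, where $\tau\ge\frac12$ suffices; and to make $\kappa<1$. For $\tau\le\frac12$ the formula gives $\kappa\ge1$, and a lower bound $\exp(-C(\log\log T)^\kappa)$ is then compatible with polylogarithmic decay.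
\end{remark}

\section{Pigeonholing: proof of Theorem~\ref{thm:all}}\label{sec:pigeonhole}

We now construct, in any degree, admissible elements of amplitude at most $2^{-s/(2m)}$ and cost $O(s)$. Place copies of one packet $y$ at $s$ positions among the multiples of a fixed spacing $R$, in $2^s$ different ways. The conjugates of the resulting sums lie in a bounded region of $\mathbb C^m=\mathbb R^{2m}$, so two sums have conjugates within about $2^{-s/(2m)}$ of each other, and their difference $z$ has small amplitude and a packet of length $O(s)$. The difficulty is again the margin. By \eqref{eq:trace}, each copy of $y$ in $z$ is perturbed by the conjugates of the sum of the preceding copies, and for arbitrary positions the triangle inequality bounds these only by a multiple of $s$. We therefore choose each new position so that the new term points against the current sum.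

\subsection*{Parameters}
By Lemma~\ref{lem:first} with a large record, there are $\delta\in(0,\frac14]$, an admissible $y$ and an integer $a\ge1$ with $|y|\le\eta\theta^a$, $\varepsilon(y)\le\delta/32$ and $d(y)\ge\delta$. Fix an integer $R\ge2a$ with $4\eta\theta^{-R/2}\le\delta/8$. Then $\theta^{R/2}\ge2/\delta\ge8$, so $\sum_{u\ge1}\theta^{-Ru}<1$ and $\sum_{u\ge0}\theta^{-Ru}<2$.

Kronecker's theorem states that if $1,\alpha_1,\dots,\alpha_m$ are linearly independent over $\mathbb Q$, then the points $(e^{2\pi it\alpha_j})_j$, $t=0,1,2,\dots$, are dense in the torus $\{x\in\mathbb C^m:|x_j|=1\}$. By Lemma~\ref{lem:conjugates} it applies to $\alpha_j=-R\omega_j$. So the open sets $\{x:\max_j|x_j-\zeta_j^{-Rt}|<\frac14\}$, $t\ge0$, cover the compact torus, and those with $0\le t<W$ cover it for some integer $W$. Applying this to the point $(x_j\zeta_j^{Rt_0})_j$, we see that for every $x$ in the torus and every integer $t_0\ge0$ some integer $t\in[t_0,t_0+W)$ has $|\zeta_j^{-Rt}-x_j|<\frac14$ for all $j$. The constants below depend on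 $\theta,\delta,y,a,R,W$ but not on $s$.

\subsection*{Steered sums}
Let $s\ge2m$ and $P=2sW$. For $\sigma\in\{0,1\}^s$ we choose integers $t_1<\dots<t_s$ one at a time, keeping the sums $V_j=\sum y^{(j)}\zeta_j^{-Rt}$ over the positions $t$ chosen so far in the discs $|V_j|\le2|y^{(j)}|$. Initially $V_j=0$. At step $l$ put $e_j=V_j/|V_j|$, or $e_j=1$ if $V_j=0$. Choose $t_l$ in $[(2l-2)W,(2l-1)W)$ if $\sigma_l=0$ and in $[(2l-1)W,2lW)$ if $\sigma_l=1$, such that the unit vector $y^{(j)}\zeta_j^{-Rt_l}/|y^{(j)}|$ is within $\frac14$ of $-e_j$ for all $j$; this is possible by the choice of $W$, as $y^{(j)}\ne0$. Then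
\[
\big|V_j+y^{(j)}\zeta_j^{-Rt_l}\big|\le\big||V_j|-|y^{(j)}|\big|+\tfrac14|y^{(j)}|\le2|y^{(j)}| .
\]
Let $J_\sigma=\{t_1,\dots,t_s\}\subset[0,P)$. For every $p\in\mathbb Z$ the partial sum of $y^{(j)}\zeta_j^{-Rt}$ over $t\in J_\sigma$, $t<p$, has modulus at most $2|y^{(j)}|$. The set $J_\sigma$ determines $\sigma$, since its only element in $[(2l-2)W,2lW)$ lies in the half given by $\sigma_l$.

\subsection*{The difference of two sums}
Let $H$ be the largest integer with $H^{2m}<2^s$. Then $H\ge2^{s/(2m)}-1\ge\frac122^{s/(2m)}$, as $s\ge2m$. The final sum $V_j$ lies in a square of side $4|y^{(j)}|$; cut each of these $m$ squares into $H^2$ equal squares. There are $H^{2m}<2^s$ cells, so two distinct strings $\sigma,\tilde\sigma$ have final sums in the same cell, and these differ in coordinate $j$ by at most $4\sqrt2|y^{(j)}|/H\le12|y^{(j)}|2^{-s/(2m)}$. Let $g_t=1_{J_\sigma}(t)-1_{J_{\tilde\sigma}}(t)\in\{0,\pm1\}$ for $t\in\mathbb Z$, and put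
\[
z=\sum_{0\le t<P}g_t\,y\theta^{-Rt}\in\mathbb Z[\theta].
\]
Then $\varepsilon(z)\le12\cdot2^{-s/(2m)}\varepsilon(y)\le\frac3{32}2^{-s/(2m)}$. Also $z\ne0$: some $g_t$ is nonzero, and the first nonzero term exceeds the sum of the later ones in modulus because $\sum_{u\ge1}\theta^{-Ru}<1$. The element $z\theta^{RP}$ has the same amplitude, and its image under $\theta\mapsto\theta^{-1}$ has modulus at most $\eta\sum_{t<P}\theta^{-R(P-t)}\le\eta$. So $z\theta^{RP}$ is admissible.

\subsection*{Margins}
We claim that $\rho(z\theta^n)\ge\frac34\delta$ for all $n\in\mathbb Z$. Write $n=Rp-v$ with $p\in\mathbb Z$, $0\le v<R$, and split $z\theta^n=\sum_tg_ty\theta^{n-Rt}$ according to $t<p$, $t=p$, $t>p$.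

The terms $t<p$ form $z_p\theta^n$ with $z_p=\sum_{t<p}g_ty\theta^{-Rt}$. By the bound on partial sums, $|z_p^{(j)}|\le4|y^{(j)}|$, so $\varepsilon(z_p)\le4\varepsilon(y)\le\delta/8$. Also $|z_p'|\theta^{-n}\le\eta\sum_{u\ge1}\theta^{v-Ru}\le2\eta\theta^{-(R-v)}$. By \eqref{eq:trace}, $\|z_p\theta^n\|\le\delta/8+2\eta\theta^{-(R-v)}$. The terms $t>p$ have total modulus at most $|y|\sum_{u\ge1}\theta^{-v-Ru}\le2\eta\theta^{a-R}\le2\eta\theta^{-R/2}\le\delta/16$. The term $t=p$ is $g_py\theta^{-v}$.

If $v\le R/2$, then $\|z\theta^n-g_py\theta^{-v}\|\le\delta/8+4\eta\theta^{-R/2}\le\delta/4$, while $\rho(g_py\theta^{-v})\ge\delta$, because $\rho(\pm y\theta^{-v})\ge d(y)$ and $\rho(0)=\frac12$. So $\rho(z\theta^n)\ge\frac34\delta$. If $v>R/2$, then $v>a$ and $|g_py\theta^{-v}|\le\eta$, so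
\[
\|z\theta^n\|\le\tfrac\delta8+2\eta+\eta+\tfrac\delta{16}\le\tfrac1{32}+\tfrac3{16}+\tfrac1{64}<\tfrac14,
\]
and $\rho(z\theta^n)>\frac14\ge\frac34\delta$. This proves the claim.

\subsection*{Cost}
Since $h(x)$ increases with $\|x\|$, the claim gives $h(z\theta^n)\le h_0=h(\frac12-\frac34\delta)$ for all $n$. For $n\le-a$ we have $|z\theta^n|\le2|y|\theta^n\le2\eta\theta^{n+a}\le\frac18$, so \eqref{eq:quad} applies with $d=\frac14$. Hence
\[
S(z\theta^{RP})=\sum_{n\le RP}h(z\theta^n)\le\frac{24\eta^2}{1-\theta^{-2}}+h_0\,(2RWs+a).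
\]

\subsection*{Conclusion}
Apply Lemma~\ref{lem:free} to $z\theta^{RP}$ with $M=\lfloor2^{s/m}\rfloor\le\varepsilon(z)^{-2}$. For each $s\ge2m$ we obtain $\xi_s$ with $|\xi_s|\ge\frac12\theta^{\lfloor2^{s/m}\rfloor}$ and $|\widehat\mu_\lambda(\xi_s)|\ge e^{-C_1s}$, where $C_1$ does not depend on $s$. Given a large $T$, let $s$ be the least integer $s\ge2m$ with $\frac12\theta^{\lfloor2^{s/m}\rfloor}\ge T$. For $T$ large $s>2m$, so $\lfloor2^{(s-1)/m}\rfloor\log\theta<\log(2T)$ and
\[
2^{s/m}\le2\cdot2^{(s-1)/m}\le2\Big(1+\frac{\log(2T)}{\log\theta}\Big)\le C_2\log T .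
\]
With $\gamma_0=C_1m/\log2$ we have $e^{-C_1s}=(2^{s/m})^{-\gamma_0}\ge(C_2\log T)^{-\gamma_0}$. Since $|\xi_s|\ge T$, Theorem~\ref{thm:all} follows with $c=C_2^{-\gamma_0}$. \qed

\begin{thebibliography}{1}
\bibitem{Sahlsten} Tuomas Sahlsten, \emph{Fourier transforms and iterated function systems}, arXiv:2311.00585 (2023).
\end{thebibliography}
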